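# Large dominating number forces the tournaments $S_i$

**Theorem 1.** For every integer $i\ge 1$ there is a number $f(i)$ such that every tournament $T$ with dominating number $\gamma(T)\ge f(i)$ contains an isomorphic copy of $S_i$. Here $S_1$ is the one-vertex tournament and, for $i>1$, $S_i$ is obtained from the directed triangle by blowing up two of its vertices into copies of $S_{i-1}$.

So the answer to the following problem, posed in "Coloring tournaments: from local to global" by Ararat Harutyunyan, Tien-Nam Le, Stéphan Thomassé and Hehui Wu (arXiv:1702.01607, 2017), is yes: if a tournament cannot be dominated by few vertices, must it contain $S_i$? We first unpack the words. The proof then passes through a stronger, probabilistic statement (Theorem 3), and the last sections push it further (Theorem 4, Corollary 5) and give a necessary condition in the opposite direction (Proposition 6).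

## Domination, blow-ups, and the cases $i\le 2$

A *tournament* is a loopless digraph in which, for any two distinct vertices $u,v$, exactly one of $uv$, $vu$ is an arc. We write $u\to v$ for an arc. All tournaments are finite and, unless stated, nonempty. We write $V=V(T)$ and $T[U]$ for the subtournament induced on $U\subseteq V$. A *copy* of $H$ in $T$ is an induced subtournament isomorphic to $H$; we often identify it with its vertex set. For vertex sets, $X\Rightarrow Y$ means $x\to y$ for all $x\in X$, $y\in Y$, and for a single vertex we write $v\Rightarrow Y$ or $Y\Rightarrow v$.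

**Definition (dominating number).** A set $S\subseteq V$ is *dominating* if every vertex of $V\setminus S$ has an in-neighbor in $S$. The dominating number $\gamma(T)$ is the least size of a dominating set.

For example, a transitive tournament has $\gamma=1$, because its source dominates everything. The directed triangle has $\gamma=2$. For a larger example let $Q_7$ have vertex set $\mathbb Z/7$ and arcs $x\to x+1$, $x\to x+2$, $x\to x+4$; this is a tournament because $\{1,2,4\}$ and $\{-1,-2,-4\}=\{6,5,3\}$ partition the nonzero residues. The differences of two distinct elements of $\{1,2,4\}$ are $\pm1,\pm2,\pm3$, each exactly once. Hence for $u\ne w$ there are $a,b\in\{1,2,4\}$ with $a-b=u-w$, and then $x=u-a=w-b$ satisfies $x\to u$ and $x\to w$. Here $x\neq u,w$, so no two vertices dominate $Q_7$. The set $\{0,3,6\}$ does: $0$ dominates $1,2,4$ and $3$ dominates $4,5,0$. So $\gamma(Q_7)=3$.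

**Definition (the operation $\Delta$).** For tournaments $D,A,B$ let $\Delta(D,A,B)$ be the disjoint union of $D,A,B$ with $D\Rightarrow A\Rightarrow B\Rightarrow D$. We write $1$ for the one-vertex tournament and $TT_2$ for a single arc.

With this notation $S_2=\Delta(1,1,1)$ is the directed triangle and $S_{i+1}=\Delta(1,S_i,S_i)$. Thus $S_3$ has $7$ vertices: a vertex $v$ and two directed triangles $A,B$ with $v\Rightarrow A\Rightarrow B\Rightarrow v$. In general $|S_i|=2^i-1$.

Now the smallest cases. For $i=1$ take $f(1)=1$. For $i=2$, a tournament without a directed triangle is transitive, so its source shows $\gamma=1$; hence $f(2)=2$ works. For $i=3$ the number $3$ is not enough: $Q_7$ has $\gamma=3$ and exactly $7$ vertices, so it could contain $S_3$ only by being isomorphic to it. But every vertex of $Q_7$ has out-degree $3$, whereas in $S_3$ the vertices of $A$ have out-degree $1+3=4$. The source of the problem records that the statement was known for $i\le3$, and that $\vec\chi(S_i)\ge i$, where $\vec\chi$ is the least number of transitive sets partitioning the vertex set. We use neither fact.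

## Domination of a part, and the sets $I(Z)$

The number $\gamma$ is not monotone: adding a source to any tournament brings $\gamma$ down to $1$. The following relative version behaves better.

**Definition (dom and $I$).** For $U\subseteq V$ let $\mathrm{dom}(U)$ be the least $|Z|$, $Z\subseteq V$, such that every vertex of $U$ lies in $Z$ or has an in-neighbor in $Z$. For $Z\subseteq V$ let $I(Z)=\{x\in V: x\to z\text{ for all }z\in Z\}$.

Note that $Z$ may use vertices outside $U$: if $T$ has a source $s$ and $U=V\setminus\{s\}\neq\emptyset$, then $\mathrm{dom}(U)=1$, however large $\gamma(T[U])$ is. In $Q_7$, $I(\{0,1\})=\{6\}$. We use four facts.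

1. $\mathrm{dom}(V)=\gamma(T)$, by definition.
2. $\mathrm{dom}$ is monotone and subadditive: if $U'\subseteq U$ then $\mathrm{dom}(U')\le\mathrm{dom}(U)$, and $\mathrm{dom}(U\cup U')\le\mathrm{dom}(U)+\mathrm{dom}(U')$ (take the union of the two sets $Z$).
3. $\gamma(T[U])\ge\mathrm{dom}(U)$ for $U\ne\emptyset$, since a dominating set of $T[U]$ is a competitor in the definition of $\mathrm{dom}(U)$.
4. $\mathrm{dom}(U\setminus I(Z))\le|Z|$. Indeed, if $x\notin I(Z)$ there is $z\in Z$ for which $x\to z$ fails, so $x=z$ or $z\to x$.

Fact 4 is the basic move: for a bounded set $Z$, we may restrict to vertices that beat all of $Z$, at the bounded cost $|Z|$ in $\mathrm{dom}$.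

## Where the greedy construction of $\Delta(1,A,B)$ stops

Suppose every tournament of large dominating number contains $A$, and likewise $B$. We want $\Delta(1,A,B)$, that is, $v\Rightarrow X\Rightarrow Y\Rightarrow v$ with $X$ a copy of $A$ and $Y$ a copy of $B$. The natural start is to pick a copy $Y$ of $B$. By facts 2 and 4, $\mathrm{dom}(I(Y))\ge\gamma(T)-|B|$ is still large, so by fact 3 there is a copy $X$ of $A$ inside $I(Y)$, and $X\Rightarrow Y$. Again $I(X)$ is large, so there are many $v$ with $v\Rightarrow X$.

We still need $Y\Rightarrow v$ for one of these, and here the argument stops. Large dominating number provides common in-neighbors of a bounded set, but says nothing about its common out-neighbors. Here is a concrete failure. Let $T$ consist of $P\Rightarrow Q$, where $\gamma(P)$ is huge and $Q$ contains $B$. Vertices of $Q$ dominate nothing in $P$, and a nonempty subset of $P$ dominates all of $Q$, so $\gamma(T)=\gamma(P)$. If we happen to take $Y\subseteq Q$, then $P\subseteq I(Y)$ and we may take $X\subseteq P$. Now $v\Rightarrow X$ forces $v\in P$, hence $v\Rightarrow Y$, and no $v$ closes the triangle.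

So $Y$ must be chosen with many common out-neighbors. Choose $v$ at random. We want a single copy $Y$ of $B$ that lies in the *random set* $N^-(v)$, the in-neighborhood of $v$, with probability bounded below. That is a stronger demand on $B$ than "$B$ is contained in $T$", and it suggests strengthening what we prove by induction.

## Good tournaments

**Definition (good).** A tournament $H$ is *good* if for every $\kappa\in(0,1]$ there are $c=c_H(\kappa)>0$ and $N=N_H(\kappa)\in\mathbb N$ such that for every tournament $T$ with $\gamma(T)\ge N$ and every random subset $C\subseteq V(T)$ with $\Pr(v\in C)\ge\kappa$ for all $v$, some copy $Y$ of $H$ in $T$ satisfies $\Pr(Y\subseteq C)\ge c$.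

We may and do take $c_H(\kappa)\le1$ and $N_H(\kappa)\ge1$. Three examples of $C$ show what the definition contains.

- With $C=V(T)$ and $\kappa=1$: if $H$ is good, every $T$ with $\gamma(T)\ge N_H(1)$ contains $H$.
- Let $V=V_1\sqcup\dots\sqcup V_r$ and let $C$ be a uniformly random class. Then $\Pr(v\in C)=1/r$, and $\Pr(Y\subseteq C)>0$ exactly when $Y$ lies in one class. So goodness gives monochromatic copies in $r$-colorings when $\gamma(T)\ge N_H(1/r)$.
- With $v$ random and $C=N^-(v)$, we have $\Pr(y\in C)=\Pr(y\to v)$; this is the random set of the previous section.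

A subtournament $H'$ of a good tournament $H$ is good, with the same $c$ and $N$: a copy of $H$ contains a copy of $H'$, and the latter lies in $C$ whenever the former does.

**Lemma 2.** $TT_2$ is good.

**Proof.** Given $\kappa$, let $m\ge2$ be an integer with $m\ge 2/\kappa^2$, and let $\gamma(T)\ge m$. Then $|V|\ge m$; pick distinct $v_1,\dots,v_m$ and let $X$ be the number of $v_j$ in $C$. Since $\mathbb E X\ge m\kappa$,
$$m^2\kappa^2\le(\mathbb EX)^2\le\mathbb EX^2\le m+\sum_{i\ne j}\Pr(v_i,v_j\in C).$$
So some pair has $\Pr(v_i,v_j\in C)\ge\frac{m^2\kappa^2-m}{m(m-1)}=\frac{m\kappa^2-1}{m-1}\ge\frac{m\kappa^2-1}{m}=\kappa^2-\frac1m\ge\frac{\kappa^2}2$, where we used $m\kappa^2\ge2$. Any pair of vertices induces $TT_2$. Thus $N=m$ and $c=\kappa^2/2$ work. $\square$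

**Theorem 3.** If $A$ and $B$ are good and $|B|\ge2$, then $\Delta(1,A,B)$ is good.

**Proof of Theorem 1 from Theorem 3.** Take $f(1)=1$. By Lemma 2 and Theorem 3, $\Delta(1,TT_2,TT_2)$ is good, and $S_2=\Delta(1,1,1)$ is a subtournament of it, so $S_2$ is good. If $S_i$ is good with $i\ge2$, then $|S_i|\ge2$ and $S_{i+1}=\Delta(1,S_i,S_i)$ is good by Theorem 3. So all $S_i$ with $i\ge2$ are good, and $f(i)=N_{S_i}(1)$ works. $\square$

It remains to prove Theorem 3.

## An antisymmetric game, and two obstacles

To see the shape of the proof, take $C=V$ and suppose $T$ has huge $\gamma$ but no copy of $\Delta(1,A,B)$. Let $\eta$ be a probability measure on $V$ and choose $v$ according to $\eta$.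

Suppose we can find boundedly many copies $Y_1,\dots,Y_n$ of $B$ such that all $v$ outside a set of $\eta$-measure $\theta$ satisfy $Y_j\Rightarrow v$ for some $j$; call such $v$ *covered*. Put $Z=\bigcup_jY_j$ and look at $x\in I(Z)$. Let $U_2$ be the set of those $x\in I(Z)$ that are beaten by at least $\theta$ of covered mass. If $\mathrm{dom}(U_2)$ were large, goodness of $A$, applied in $T[U_2]$ to the random set of all $x\in U_2$ that are beaten by $v$ when $v$ is covered (and to $\emptyset$ otherwise), would give a copy $X$ of $A$ in $U_2$ and a covered $v$ with $v\Rightarrow X$. Then $v\Rightarrow X\Rightarrow Y_j\Rightarrow v$ for some $j$, which was excluded. So after discarding a set of bounded $\mathrm{dom}$, every remaining $x$ is beaten by less than $2\theta$ of the $\eta$-mass. A measure $\pi$ on the remaining vertices therefore beats $\eta$: for independent $x\sim\pi$ and $v\sim\eta$, $x\to v$ is much more likely than $v\to x$ (provided $x=v$ is unlikely). Every $\eta$ is beaten by some $\pi$; but the game "my vertex beats yours" is antisymmetric, and the minimax theorem then gives a contradiction.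

Two things are missing.

The first obstacle is the covering. The random set $N^-(v)$ contains $y$ with probability $\eta(\{v:y\to v\})$, which may be $0$ for some $y$, so goodness of $B$ does not apply directly. What we do control is an average: $\mathbb E\,\eta(N^-(v))=\frac12\bigl(1-\sum_v\eta(v)^2\bigr)$. So we want measures $\eta$ for which a good average already forces copies of $B$. We call them *rich*. Duality will produce them on every set of large $\mathrm{dom}$, and the response $\pi$ must be rich too, since it has to lie in the same strategy set as $\eta$.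

The second obstacle is that we need Theorem 3 for random $C$, not only for $C=V$. Write $E_x$ for the event $x\in C$. Payoffs will carry the weight $\Pr(E_x\cap E_v)$, and these weights may vanish. For instance, let $V=V_1\sqcup V_2$ and let $C$ be $V_1$ or $V_2$ with probability $\frac12$ each. If $\eta$ lives on $V_1$ and $\pi$ on $V_2$, all weights are $0$. Consider the *energy* $\mathbb E\,\eta(C)^2$. Here $\eta$ and $\pi$ both have energy $\frac12$, while $\frac12(\eta+\pi)$ has energy $\frac14$. So two uncorrelated measures have an average of smaller energy, and if we use only measures of nearly minimal energy, this cannot happen. We must ensure that the response $\pi$, which lives on a smaller vertex set, still has nearly minimal energy; that is achieved by restricting beforehand to a part of $T$ where the minimal energy is stable.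

The only outside tool is von Neumann's minimax theorem.

**Minimax theorem.** Let $K\subset\mathbb R^m$ and $K'\subset\mathbb R^n$ be nonempty, compact and convex, and let $F$ be bilinear. Then $\min_{y\in K'}\max_{x\in K}F(x,y)=\max_{x\in K}\min_{y\in K'}F(x,y)$.

We use it in this form: if for every $y\in K'$ there is $x\in K$ with $F(x,y)>t$, then a single $x\in K$ has $F(x,y)>t$ for all $y\in K'$. Indeed $y\mapsto\max_xF(x,y)$ is continuous on the compact set $K'$, so its minimum is attained and exceeds $t$; an $x$ attaining the right-hand side does the job.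

## Parameters for Theorem 3

Fix $\kappa\in(0,1]$ and put
$$\tau=\frac{\kappa^2}2,\qquad \theta=\frac{\kappa^2}{12},\qquad \kappa_B=\frac{\theta^2}4,\qquad c_B=c_B(\kappa_B),\quad N_B=N_B(\kappa_B),\qquad n_0=\lceil 2/c_B\rceil,$$
$$c_A=c_A(\theta),\quad N_A=N_A(\theta),\qquad q=n_0|B|+N_A,\qquad c=\frac{c_A}{n_0},\qquad N=N_B+q\bigl(\lceil1/\tau\rceil+1\bigr).$$
These depend only on $\kappa,A,B$. Here $\theta$ measures an "exceptional set", $n_0$ bounds the number of copies in the covering, $q$ is the cost in $\mathrm{dom}$ of one response, and $\tau$ is the tolerance for energy.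

Let $\gamma(T)\ge N$ and let $C$ be a random subset of $V$ with $\Pr(v\in C)\ge\kappa$ for all $v$. Only the law of $C$ matters, so we may take a finite probability space $(\Omega,P)$ with $\Omega=2^V$. Put $E_v=\{\omega:v\in C(\omega)\}$, so $P(E_v)\ge\kappa$. We show that some copy $Y$ of $\Delta(1,A,B)$ has $P(Y\subseteq C)\ge c$. Suppose not:
$$\text{every copy } Y \text{ of } \Delta(1,A,B)\text{ in }T\text{ has }P(Y\subseteq C)<c. \tag{1}$$

## Rich measures by duality

**Definition (rich measures).** For nonempty $U\subseteq V$ let $\mathcal S(U)$ be the set of laws of random subsets $L\subseteq U$ such that $\Pr(Y\subseteq L)\le c_B/2$ for every copy $Y$ of $B$ in $T[U]$. Let $\mathcal M(U)$ be the set of probability measures $\eta$ on $U$ with $\mathbb E\,\eta(L)\le\kappa_B$ for all $L\in\mathcal S(U)$.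

We write $L\in\mathcal S(U)$ for "the law of $L$ is in $\mathcal S(U)$", and regard measures on $U$ also as measures on $V$. Membership in $\mathcal M(U)$ says that a random set avoiding copies of $B$ has small average measure. Read contrapositively, for $\eta\in\mathcal M(U)$:
$$\begin{aligned}&\text{every random } L\subseteq U \text{ (on any probability space) with } \mathbb E\,\eta(L)>\kappa_B\\&\text{admits a copy } Y \text{ of } B \text{ in } T[U] \text{ with }\Pr(Y\subseteq L)>c_B/2.\end{aligned}\tag{2}$$

As an example, take $B=TT_2$ with the constant $c_B=\kappa_B^2/2$ of Lemma 2, and let $\eta$ be uniform on $U$, $|U|=m$. If $L\in\mathcal S(U)$, then every pair lies in $L$ with probability at most $\kappa_B^2/4$, so $(\mathbb E\,\eta(L))^2\le\mathbb E\,\eta(L)^2\le\frac1m+\frac{\kappa_B^2}4$. Hence $\eta\in\mathcal M(U)$ as soon as $m\ge\frac4{3\kappa_B^2}$.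

The set $\mathcal S(U)$ is a compact convex subset of $\mathbb R^{2^U}$, and it contains the constant set $L=\emptyset$. The set $\mathcal M(U)$ is compact and convex, being cut out of the simplex by closed linear inequalities.

**Step 1 (rich measures exist).** *If $\mathrm{dom}(U)\ge N_B$ then $\mathcal M(U)\ne\emptyset$.* This step turns goodness of $B$, which is about pointwise probabilities, into a statement about averages. Note $U\neq\emptyset$ since $N_B\ge1$. Suppose $\mathcal M(U)=\emptyset$. Then every probability measure $\eta$ on $U$ admits $L\in\mathcal S(U)$ with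
$$\mathbb E\,\eta(L)=\sum_{v\in U}\eta(v)\Pr(v\in L)>\kappa_B.$$
This expression is bilinear in $\eta$ and the law of $L$, so by minimax a single $L\in\mathcal S(U)$ has $\mathbb E\,\eta(L)>\kappa_B$ for all $\eta$; taking point masses, $\Pr(v\in L)>\kappa_B$ for all $v\in U$. By fact 3, $\gamma(T[U])\ge\mathrm{dom}(U)\ge N_B$. Goodness of $B$, applied in $T[U]$, gives a copy $Y$ of $B$ with $\Pr(Y\subseteq L)\ge c_B>c_B/2$, which contradicts $L\in\mathcal S(U)$.

**Step 2 (monotonicity).** *If $U'\subseteq U$ then $\mathcal M(U')\subseteq\mathcal M(U)$.* This lets a response living on a smaller set be a legal strategy on the larger one. Let $\eta\in\mathcal M(U')$ and $L\in\mathcal S(U)$. For each copy $Y$ of $B$ in $T[U']$ we have $\Pr(Y\subseteq L\cap U')=\Pr(Y\subseteq L)\le c_B/2$, so $L\cap U'\in\mathcal S(U')$. As $\eta$ is supported on $U'$, $\mathbb E\,\eta(L)=\mathbb E\,\eta(L\cap U')\le\kappa_B$.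

**Step 3 (no large atoms).** *If $\eta\in\mathcal M(U)$ then $\eta(\{v\})\le\kappa_B$ for every $v$.* This makes the diagonal $x=v$ negligible. For $v\in U$ the constant set $L=\{v\}$ contains no copy of $B$, because $|B|\ge2$; so $L\in\mathcal S(U)$ and $\eta(\{v\})=\mathbb E\,\eta(L)\le\kappa_B$. For $v\notin U$ the measure is $0$.

## A part of $T$ with stable minimal energy

For a probability measure $\eta$ on $V$ let
$$f_\eta=\sum_v\eta(v)1_{E_v}\in L^2(\Omega,P),\qquad\text{that is,}\quad f_\eta(\omega)=\eta(C(\omega)).$$
Then $0\le f_\eta\le1$ and $\mathbb Ef_\eta=\sum_v\eta(v)P(E_v)\ge\kappa$, so $\kappa^2\le\|f_\eta\|^2\le1$ by Cauchy–Schwarz. The map $\eta\mapsto f_\eta$ is affine, and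
$$\langle f_\pi,f_\eta\rangle=\sum_{x,v}\pi(x)\eta(v)P(E_x\cap E_v).\tag{3}$$
For $\mathrm{dom}(U)\ge N_B$, so that $\mathcal M(U)\ne\emptyset$ by Step 1, define
$$\ell(U)=\min_{\eta\in\mathcal M(U)}\|f_\eta\|^2\in[\kappa^2,1],$$
where the minimum exists by compactness.

**Step 4 (choice of $U_0$).** *There is $U_0\subseteq V$ with $\mathrm{dom}(U_0)\ge N_B+q$ such that every $U\subseteq U_0$ with $\mathrm{dom}(U_0\setminus U)\le q$ satisfies $\ell(U)\le\ell(U_0)+\tau$.* After this step, deleting a set of $\mathrm{dom}$ at most $q$ does not raise the minimal energy by much. (For such $U$, subadditivity gives $\mathrm{dom}(U)\ge N_B$, so $\ell(U)$ is defined.)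

Start with $U^0=V$, where $\mathrm{dom}(V)=\gamma(T)\ge N\ge N_B+q$. Suppose $U^t$ has been reached with $\mathrm{dom}(U^t)\ge N_B+q$ and does not have the required property. Then choose $U^{t+1}\subseteq U^t$ with $\mathrm{dom}(U^t\setminus U^{t+1})\le q$ and $\ell(U^{t+1})>\ell(U^t)+\tau$. After $t+1$ such steps, $1\ge\ell(U^{t+1})>\ell(U^0)+(t+1)\tau\ge(t+1)\tau$, so $t+1<1/\tau$. Hence
$$\mathrm{dom}(U^{t+1})\ge N-(t+1)q\ge N-q\lceil1/\tau\rceil=N_B+q,$$
and the procedure may continue from $U^{t+1}$. It takes fewer than $1/\tau$ steps, so it stops, and the last set is $U_0$.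

Write $\ell_0=\ell(U_0)$ and
$$\mathcal M'=\{\eta\in\mathcal M(U_0):\|f_\eta\|^2\le\ell_0+\tau\}.$$
This set is nonempty (it contains a minimizer), compact, and convex, because $\eta\mapsto\|f_\eta\|^2$ is a convex continuous function.

**Step 5 (correlation).** *For $\eta,\pi\in\mathcal M'$ we have $\langle f_\pi,f_\eta\rangle\ge\ell_0-\tau\ge\kappa^2/2$.* This removes the second obstacle: any two strategies in $\mathcal M'$ overlap substantially. Since $\frac12(\eta+\pi)\in\mathcal M(U_0)$, its energy is at least $\ell_0$, so
$$4\ell_0\le\|f_\eta+f_\pi\|^2=\|f_\eta\|^2+\|f_\pi\|^2+2\langle f_\eta,f_\pi\rangle\le2\ell_0+2\tau+2\langle f_\eta,f_\pi\rangle.$$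
This gives $\langle f_\eta,f_\pi\rangle\ge\ell_0-\tau\ge\kappa^2-\kappa^2/2$.

## The game on $\mathcal M'$

**Step 6 (reduction to a response).** This step reduces Theorem 3 to showing that every strategy can be beaten. For $\pi,\eta\in\mathcal M'$ put
$$\Phi(\pi,\eta)=\sum_{x,v}\pi(x)\eta(v)P(E_x\cap E_v)\,s(x,v),$$
where $s(x,v)=1$ if $x\to v$, $s(x,v)=-1$ if $v\to x$, and $s(x,x)=0$. The form $\Phi$ is bilinear and antisymmetric, so $\Phi(\mu,\mu)=0$ for every $\mu$.

**Claim.** For every $\eta\in\mathcal M'$ there is $\pi\in\mathcal M'$ with $\Phi(\pi,\eta)>0$.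

Given the Claim, minimax with $K=K'=\mathcal M'$ and $t=0$ yields one $\pi^*\in\mathcal M'$ with $\Phi(\pi^*,\eta)>0$ for all $\eta\in\mathcal M'$. Taking $\eta=\pi^*$ contradicts $\Phi(\pi^*,\pi^*)=0$. So (1) is false and Theorem 3 follows. Steps 7 to 9 prove the Claim.

## Finding a response to $\eta$

Fix $\eta\in\mathcal M'$. Let $\lambda=\eta\times P$ on $U_0\times\Omega$, and $E=\{(v,\omega):v\in U_0,\ v\in C(\omega)\}$. Say that a copy $Y$ of $B$ *covers* $(v,\omega)\in E$ if $Y\Rightarrow v$ and $Y\subseteq C(\omega)$.

**Step 7 (covering by few copies of $B$).** *There are copies $Y_1,\dots,Y_n$ of $B$ in $T[U_0]$, $n\le n_0$, such that the set $R$ of pairs $(v,\omega)\in E$ covered by no $Y_j$ has $\lambda(R)<\theta$.* This is where richness is used: it supplies copies of $B$ with many common out-neighbors.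

We choose copies greedily, starting from the empty list. Suppose that for the current list $\lambda(R)\ge\theta$, and write $R_\omega=\{v:(v,\omega)\in R\}$. On the probability space $(U_0\times\Omega,\lambda)$ define a random subset of $U_0$ by
$$L(v,\omega)=\{y\in R_\omega:y\to v\}\ \text{ if }(v,\omega)\in R,\qquad L(v,\omega)=\emptyset\ \text{ otherwise.}$$
For fixed $\omega$ the sum of $\eta(v)\eta(y)$ over ordered pairs $v,y\in R_\omega$ with $y\to v$ counts each unordered pair of distinct vertices of $R_\omega$ exactly once. Therefore
$$\mathbb E\,\eta(L)=\tfrac12\,\mathbb E_\omega\Bigl[\eta(R_\omega)^2-\sum_{v\in R_\omega}\eta(v)^2\Bigr].$$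
By Cauchy–Schwarz, $\mathbb E_\omega\,\eta(R_\omega)^2\ge(\mathbb E_\omega\,\eta(R_\omega))^2=\lambda(R)^2\ge\theta^2$. By Step 3, $\sum_v\eta(v)^2\le\kappa_B\sum_v\eta(v)=\kappa_B$. Hence
$$\mathbb E\,\eta(L)\ge\tfrac12(\theta^2-\kappa_B)=\tfrac38\theta^2>\tfrac14\theta^2=\kappa_B.$$
Since $\eta\in\mathcal M(U_0)$, (2) gives a copy $Y$ of $B$ in $T[U_0]$ with $\lambda(Y\subseteq L)>c_B/2$. If $Y\subseteq L(v,\omega)$, then, as $Y\ne\emptyset$, we have $(v,\omega)\in R$; moreover $Y\Rightarrow v$ and $Y\subseteq R_\omega\subseteq C(\omega)$. So $Y$ covers $(v,\omega)$, which was uncovered before. Adding $Y$ to the list decreases $\lambda(R)$ by more than $c_B/2$. As $0\le\lambda(R)\le1$ throughout and $n_0c_B/2\ge1$, the process stops after at most $n_0$ additions.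

**Step 8 (few vertices are bad).** This step shows that, outside a set of bounded $\mathrm{dom}$, a vertex is beaten by little covered mass; it uses goodness of $A$ and the assumption (1). Let $Z=\bigcup_jY_j$ and $U_1=U_0\cap I(Z)$. By fact 4,
$$\mathrm{dom}(U_0\setminus U_1)\le|Z|\le n_0|B|.\tag{4}$$
For $x\in U_1$ let
$$F_x=\{(v,\omega)\in E\setminus R:\ v\to x,\ x\in C(\omega)\},\qquad U_2=\{x\in U_1:\lambda(F_x)\ge\theta\}.$$
*We claim $\mathrm{dom}(U_2)<N_A$.* Suppose $\mathrm{dom}(U_2)\ge N_A$. Then $U_2\ne\emptyset$ and $\gamma(T[U_2])\ge N_A$ by fact 3. On $(U_0\times\Omega,\lambda)$ the random set $\{x\in U_2:(v,\omega)\in F_x\}$ contains each $x\in U_2$ with probability $\lambda(F_x)\ge\theta$. Goodness of $A$, applied in $T[U_2]$ with $\theta$, gives a copy $X\subseteq U_2$ of $A$ with $\lambda\bigl(\bigcap_{x\in X}F_x\bigr)\ge c_A$.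

For each $(v,\omega)$ in this intersection, $v\in C(\omega)$, $v\Rightarrow X$ and $X\subseteq C(\omega)$. Since $(v,\omega)\in E\setminus R$, some $Y_j$ covers it: $Y_j\Rightarrow v$ and $Y_j\subseteq C(\omega)$. There are at most $n_0$ indices $j$, so by pigeonhole some $j$ satisfies
$$\lambda\{(v,\omega):\ v\in C(\omega),\ v\Rightarrow X,\ Y_j\Rightarrow v,\ X\cup Y_j\subseteq C(\omega)\}\ge\frac{c_A}{n_0}.\tag{5}$$
The left side is the $\eta$-average over $v$ of a quantity that is $P(\{v\}\cup X\cup Y_j\subseteq C)$ if $v\Rightarrow X$ and $Y_j\Rightarrow v$, and $0$ otherwise. So some vertex $v$ with $v\Rightarrow X$ and $Y_j\Rightarrow v$ has $P(\{v\}\cup X\cup Y_j\subseteq C)\ge c_A/n_0=c$. As $X\subseteq U_1\subseteq I(Z)$, also $X\Rightarrow Y_j$. Thus $\{v\}\cup X\cup Y_j$ is a copy of $\Delta(1,A,B)$ that contradicts (1).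

**Step 9 (the response $\pi$).** Here we take an energy-minimal rich measure on the remaining vertices and compute its payoff. Let $U=U_1\setminus U_2$. By (4) and Step 8, $\mathrm{dom}(U_0\setminus U)\le n_0|B|+N_A=q$, so $\ell(U)\le\ell_0+\tau$ by Step 4. Let $\pi\in\mathcal M(U)$ attain $\ell(U)$. By Step 2, $\pi\in\mathcal M(U_0)$, and $\|f_\pi\|^2=\ell(U)\le\ell_0+\tau$; so $\pi\in\mathcal M'$.

Let $b$ be the total weight of pairs in which $\eta$ wins:
$$b=\sum_{x,v:\,v\to x}\pi(x)\eta(v)P(E_x\cap E_v).$$
For $x\in U$, the sum $\sum_{v\to x}\eta(v)P(E_x\cap E_v)$ is the $\lambda$-measure of $\{(v,\omega)\in E:v\to x,\ x\in C(\omega)\}\subseteq F_x\cup R$. Since $x\in U_1\setminus U_2$, we have $\lambda(F_x)<\theta$, and $\lambda(R)<\theta$. Hence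
$$b\le\sum_{x\in U}\pi(x)\bigl(\lambda(F_x)+\lambda(R)\bigr)<2\theta.$$
The diagonal weight is $d=\sum_x\pi(x)\eta(x)P(E_x)\le\kappa_B$ by Step 3. The total weight is $\langle f_\pi,f_\eta\rangle\ge\kappa^2/2$ by (3) and Step 5. The pairs with $x\to v$ carry weight $\langle f_\pi,f_\eta\rangle-d-b$, so
$$\Phi(\pi,\eta)=\langle f_\pi,f_\eta\rangle-d-2b\ \ge\ \frac{\kappa^2}2-\frac{\theta^2}4-4\theta\ \ge\ \kappa^2\Bigl(\frac12-\frac1{576}-\frac13\Bigr)>0,$$
where $4\theta=\kappa^2/3$ and, as $\theta\le\frac1{12}$, $\theta^2/4\le\theta/48=\kappa^2/576$. This proves the Claim, and with it Theorem 3 and Theorem 1. $\square$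

## Replacing the single vertex by a good tournament

In Step 8 we extracted a single vertex $v$ from (5) by averaging. But (5) says that a whole random set of possible $v$ has large average $\eta$-measure. If $\eta$ is rich for $D$ as well as for $B$, that random set contains a copy of $D$.

**Definition (the class $\mathcal C$).** Let $\mathcal C$ be the smallest class of tournaments (up to isomorphism) containing $1$ such that $A\Rightarrow B$ (the disjoint union of $A$ and $B$ with all arcs from $A$ to $B$) and $\Delta(D,A,B)$ lie in $\mathcal C$ whenever $D,A,B$ do.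

So $\mathcal C$ consists of the tournaments obtained from one vertex by repeated substitution into $TT_2$ and the directed triangle. It contains all transitive tournaments, all $S_i$, and the iterated blow-ups of the triangle in which all three vertices are blown up.

**Theorem 4.** If $D,A,B$ are good, then $\Delta(D,A,B)$ is good. Consequently $A\Rightarrow B$ is good, and every tournament in $\mathcal C$ is good.

**Proof.** The tournament $1$ is good, as a subtournament of $TT_2$. For the first assertion we may assume $|D|,|A|,|B|\ge2$: replace each one-vertex tournament among them by $TT_2$, which is good, and pass to a subtournament at the end. The second assertion follows since $A\Rightarrow B$ is a subtournament of $\Delta(1,A,B)$, and the third by induction on the construction of $\mathcal C$. We prove the first by running the proof of Theorem 3 with the following changes.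

**Step 1′ (parameters).** The aim is to leave room for richness with respect to $D$. Keep $\tau,\theta,\kappa_B,c_B,n_0,c_A,N_A,q$, and write $N_B(\kappa_B)$ for the old $N_B$. Put
$$\kappa_D=\frac{c_A}{2n_0},\quad c_D=c_D(\kappa_D),\quad N_D=N_D(\kappa_D),\quad c=\frac{c_D}2,\quad N^*=N_B(\kappa_B)+N_D,\quad N=N^*+q\bigl(\lceil1/\tau\rceil+1\bigr).$$
Note $\kappa_D\in(0,1]$. The constants $\kappa_B$ and $c_A$, $n_0$ do not depend on $D$, so there is no circularity. Assume, for a contradiction, that every copy $Y$ of $\Delta(D,A,B)$ in $T$ has $P(Y\subseteq C)<c$.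

**Step 2′ (doubly rich measures).** We redefine the strategy set. Let $\mathcal S_B(U)=\mathcal S(U)$, and let $\mathcal S_D(U)$ be the set of laws of random $L\subseteq U$ with $\Pr(W\subseteq L)\le c_D/2$ for every copy $W$ of $D$ in $T[U]$. Let $\mathcal M(U)$ now be the set of probability measures $\eta$ on $U$ with $\mathbb E\,\eta(L)\le\kappa_B$ for all $L\in\mathcal S_B(U)$ and $\mathbb E\,\eta(L)\le\kappa_D$ for all $L\in\mathcal S_D(U)$. Then (2) still holds for $\eta\in\mathcal M(U)$, and in addition
$$\begin{aligned}&\text{every random } L\subseteq U \text{ with } \mathbb E\,\eta(L)>\kappa_D\\&\text{admits a copy } W \text{ of } D \text{ in } T[U] \text{ with }\Pr(W\subseteq L)>c_D/2.\end{aligned}\tag{6}$$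
Again $\mathcal M(U)$ is compact and convex. Monotonicity (Step 2) holds by the same argument applied to both families. The bound on atoms (Step 3) uses only $\mathcal S_B$ and $|B|\ge2$.

**Step 3′ (existence).** *If $\mathrm{dom}(U)\ge N^*$ then $\mathcal M(U)\ne\emptyset$.* This replaces Step 1. For a random $L\subseteq U$ let $g_L(v)=\Pr(v\in L)$, a vector in $\mathbb R^U$. The sets
$$K_B=\{g_L/\kappa_B:L\in\mathcal S_B(U)\},\qquad K_D=\{g_L/\kappa_D:L\in\mathcal S_D(U)\}$$
are linear images of nonempty compact convex sets, hence nonempty, compact and convex. So $K=\mathrm{conv}(K_B\cup K_D)=\{pg+(1-p)g':g\in K_B,\,g'\in K_D,\,p\in[0,1]\}$ is compact and convex. Suppose $\mathcal M(U)=\emptyset$. Then every $\eta$ violates one of the defining inequalities, so it admits $g\in K_B\cup K_D\subseteq K$ with $\sum_v\eta(v)g(v)>1$. By minimax some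
$$g=p\,\frac{g_L}{\kappa_B}+(1-p)\frac{g_{L'}}{\kappa_D}\in K,\qquad L\in\mathcal S_B(U),\ L'\in\mathcal S_D(U),$$
has $\sum_v\eta(v)g(v)>1$ for all $\eta$, and so $g(v)>1$ for all $v\in U$. An average of two numbers that exceeds $1$ has a term exceeding $1$, so each $v\in U$ lies in $U_B=\{v:g_L(v)>\kappa_B\}$ or in $U_D=\{v:g_{L'}(v)>\kappa_D\}$. By subadditivity, $\mathrm{dom}(U_B)\ge N_B(\kappa_B)$ or $\mathrm{dom}(U_D)\ge N_D$.

In the first case, $\gamma(T[U_B])\ge N_B(\kappa_B)$, and $L\cap U_B$ contains each $v\in U_B$ with probability more than $\kappa_B$. Goodness of $B$ in $T[U_B]$ gives a copy $Y$ of $B$ with $\Pr(Y\subseteq L)\ge c_B>c_B/2$, against $L\in\mathcal S_B(U)$. In the second case, in the same way, goodness of $D$ in $T[U_D]$ gives a copy $W$ of $D$ with $\Pr(W\subseteq L')\ge c_D>c_D/2$, against $L'\in\mathcal S_D(U)$.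

**Step 4′ (what carries over).** Define $\ell(U)$ for $\mathrm{dom}(U)\ge N^*$, and run Steps 4, 5 and 6 with $N^*$ in place of $N_B$ and the new $N$. They used only that $\mathcal M(U)$ is nonempty for such $U$, compact, convex and monotone. In particular $\mathrm{dom}(U_0)\ge N^*+q$, and a set $U\subseteq U_0$ with $\mathrm{dom}(U_0\setminus U)\le q$ has $\mathrm{dom}(U)\ge N^*$. Step 7 used only Step 3 and (2), so it holds as it stands.

**Step 5′ (few vertices are bad).** This replaces the end of Step 8, where the copy is assembled. Up to and including (5), Step 8 used Step 7 and goodness of $A$ only, so, assuming $\mathrm{dom}(U_2)\ge N_A$, we obtain $X$ and $j$ with (5). On $(\Omega,P)$ define a random subset of $U_0$ by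
$$L(\omega)=\{v\in U_0\cap C(\omega):v\Rightarrow X,\ Y_j\Rightarrow v\}\ \text{ if }X\cup Y_j\subseteq C(\omega),\qquad L(\omega)=\emptyset\ \text{ otherwise.}$$
Then $\mathbb E\,\eta(L)$ is exactly the left side of (5), so $\mathbb E\,\eta(L)\ge c_A/n_0>\kappa_D$. By (6) there is a copy $W$ of $D$ in $T[U_0]$ with $P(W\subseteq L)>c_D/2$. This probability is positive, so $W\Rightarrow X$ and $Y_j\Rightarrow W$; and $X\Rightarrow Y_j$ because $X\subseteq I(Z)$. So $W\cup X\cup Y_j$ is a copy of $\Delta(D,A,B)$. Whenever $W\subseteq L(\omega)$, we have $L(\omega)\ne\emptyset$, hence $X\cup Y_j\subseteq C(\omega)$, and $W\subseteq C(\omega)$. So this copy lies in $C$ with probability greater than $c_D/2=c$, a contradiction. Hence $\mathrm{dom}(U_2)<N_A$.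

**Step 6′ (the response).** Step 9 produces $\pi$ and its payoff from Steps 2 to 5, 7 and the bound $\mathrm{dom}(U_2)<N_A$, with the same $\theta,\tau,\kappa_B,q$, so the same computation gives $\Phi(\pi,\eta)>0$. The Claim holds, and Step 6 gives the contradiction. $\square$

## Monochromatic copies and fractional covers

Call a vertex set *$H$-free* if it induces no copy of $H$. The fractional version of $\vec\chi(T)$ is the least total weight of nonnegative weights on the transitive subsets of $V(T)$ such that every vertex lies in sets of total weight at least $1$.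

**Corollary 5.** Let $H\in\mathcal C$ (for example $H=S_i$, or an iterated blow-up of the triangle in which all three vertices are blown up).

1. There is $f(H)$ such that $\gamma(T)\ge f(H)$ implies that $T$ contains $H$.
2. For every $r\ge1$ there is $f(H,r)$ such that every $T$ with $\gamma(T)\ge f(H,r)$ has a subtournament on $|H|^r$ vertices, every $r$-coloring of whose vertices contains a monochromatic copy of $H$.
3. For every $\kappa>0$ there is $N$ such that if $\gamma(T)\ge N$, then no probability distribution on $H$-free vertex sets of $T$ covers every vertex with probability at least $\kappa$. In particular ($H=S_2$) the fractional version of $\vec\chi(T)$ tends to infinity with $\gamma(T)$.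

**Proof.** (1) By Theorem 4, $H$ is good; take $f(H)=N_H(1)$.

(2) Let $H^{(1)}=H$, and for $r\ge2$ let $H^{(r)}$ be obtained by substituting a copy of $H^{(r-1)}$ (a *block*) for every vertex of $H$. It has $|H|^r$ vertices. First, $H^{(r)}\in\mathcal C$, because $\mathcal C$ is closed under substituting members of $\mathcal C$ for the vertices of a $G\in\mathcal C$. We see this by induction on the construction of $G$. If $G=1$, the result is the substituted tournament. If $G$ is $A\Rightarrow B$ or $\Delta(D,A,B)$, then substitution into $G$ is the same as substituting into the parts, which gives members of $\mathcal C$ by induction, and then combining the parts by the same operation. So (1) gives $f(H,r)=f(H^{(r)})$ with $T\supseteq H^{(r)}$.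

Next, every $r$-coloring of $H^{(r)}$ has a monochromatic copy of $H$. For $r=1$ this is clear. For $r\ge2$, if every block contains a vertex of color $r$, choose one such vertex in each block; they induce a copy of $H$ in color $r$. Otherwise some block, a copy of $H^{(r-1)}$, uses only $r-1$ colors, and induction applies.

(3) For $\kappa>1$ there is nothing to prove. For $\kappa\in(0,1]$ let $N=N_H(\kappa)$. If a random $H$-free set $C$ covered every vertex with probability at least $\kappa$, goodness would give a copy $Y$ of $H$ with $\Pr(Y\subseteq C)>0$, so some value of $C$ would contain a copy of $H$. For the last statement, the $S_2$-free sets are exactly the transitive sets. A fractional cover of total weight $w$, divided by $w$, is a probability distribution on transitive sets that covers each vertex with probability at least $1/w$. So if $\gamma(T)\ge N_{S_2}(\kappa)$, then $1/w<\kappa$, that is, $w>1/\kappa$. $\square$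

## Poset tournaments: a necessary condition

Theorem 4 is a sufficient condition for $H$ to be forced by large dominating number. The following necessary condition recovers a result of Chudnovsky, Kim, Liu, Seymour and Thomassé, "Domination in tournaments". We do not claim a full classification of the forced tournaments.

**Definition (poset tournament).** A tournament $H$ is a *poset tournament* if there are a partial order $<$ on $V(H)$ and a linear extension of it such that, for $x$ before $y$ in the extension, $y\to x$ if $x<y$, and $x\to y$ if $x,y$ are incomparable.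

An antichain gives a transitive tournament. The order on $\{x,y,z\}$ whose only relation is $x<y$, with extension $x,z,y$, gives $y\to x$, $x\to z$, $z\to y$: a directed triangle.

**Proposition 6.** If all tournaments of sufficiently large dominating number contain $H$, then $H$ is a poset tournament.

**Proof.** A subtournament of a poset tournament is a poset tournament: restrict the partial order and the linear extension. So it suffices to build, for each $k\ge1$, a poset tournament with dominating number greater than $k$; for large $k$ it contains $H$.

**Step 1 (construction).** The idea is that for every small set $W$ there will be many vertices sitting just above $W$ in the order, and these beat all of $W$. Let $s=(k+1)^k$ and choose an integer $M>ks$. Let $L_1$ be an antichain of size $M$. For $2\le j\le k+1$, let the level $L_j$ contain, for every set $W$ of at most $k$ elements of $L_1\cup\dots\cup L_{j-1}$ (including $W=\emptyset$), $M$ new elements $x$ whose strict down-set $\{y:y<x\}$ is the down-closure $\{y:y\le w\text{ for some }w\in W\}$ of $W$; elements of the same level are pairwise incomparable. The relation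 is transitive because strict down-sets are down-closed, so this is a partial order. Everything below $x$ lies in a lower level, so ordering vertices by level, and arbitrarily inside levels, gives a linear extension. Take the resulting poset tournament.

**Step 2 (down-sets are small).** This bounds how many vertices a given vertex can lie above. Let $s_1=1$ and $s_j=1+ks_{j-1}$. By induction, each element of level at most $j$ has a down-set (including itself) of size at most $s_j$, since a strict down-set in level $j$ is a union of at most $k$ down-sets from lower levels. Also $s_j\le(k+1)^{j-1}$: this holds for $j=1$, and $1+k(k+1)^{j-2}\le(k+1)^{j-2}+k(k+1)^{j-2}=(k+1)^{j-1}$. So all down-sets have size at most $s$.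

**Step 3 (no $k$ vertices dominate).** Let $|Z|\le k$. As there are $k+1$ levels, some level $L_j$ misses $Z$. Put $W=Z\cap(L_1\cup\dots\cup L_{j-1})$. There are at least $M$ elements $x\in L_j$ whose strict down-set is the down-closure of $W$ (if $j=1$, then $W=\emptyset$ and every element of $L_1$ qualifies). The elements of $Z$ in levels above $L_j$ have down-sets of total size at most $ks<M$, so we may choose such an $x$ lying in none of them. If $z\in W$, then $z<x$ and $z$ comes before $x$, so $x\to z$. If $z\in Z$ lies in a higher level, then $x$ comes before $z$ and $x\not<z$, so they are incomparable and $x\to z$. Hence $x\notin Z$ has no in-neighbor in $Z$, and $Z$ is not dominating. $\square$
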